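\title{The price of universality for one-to-one codes\\ at a fixed excess-length exponent}

\begin{abstract}
A memoryless source on an alphabet of $m$ letters is compressed by an injective map from blocks of length $n$ to binary strings, and the codeword may exceed a threshold with probability at most $2^{-n\delta}$. A code that does not know the source can meet this requirement with a threshold at most $\frac{m-2}{2}\log n+O(1)$ bits above the best threshold for a known source, and it was conjectured that this is optimal. We prove the conjecture. For every large $n$ and every code, the sources in a given compact family at which the universal threshold is beaten by $s$ bits form a set of Lebesgue measure at most $C2^{-s}$. Hence the price of universality is $\frac{m-2}{2}\log n+O(1)$ bits for almost every source. We also show that ``almost every'' cannot be replaced by ``every'', and that the bound $2^{-s}$ is sharp for $m\ge3$. The proof is a double counting over sources and type classes.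
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Codes, thresholds and tilted distributions}

Let $A$ be a finite alphabet of size $m\ge2$ and let $X_1,X_2,\dots$ be independent random variables with values in $A$ and common probability mass function (p.m.f.) $P$. We call $P$ the \emph{source}, write $X^n=(X_1,\dots,X_n)$, and write $\mathbb P$ for probability under the source in question. A \emph{one-to-one code} of blocklength $n$ is an injective map
\[
f:A^n\to\{0,1\}^*=\{\varnothing,0,1,00,01,\dots\},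
\]
and $\ell(w)$ is the length of a binary string $w$. No prefix condition is imposed, so the only constraint on a code is that short strings are scarce: for every real $L$,
\begin{equation}\label{eq:strings}
\text{at most $2^{L+1}$ binary strings have length less than $L$,}
\end{equation}
because $\sum_{0\le i<L}2^i<2^{\lceil L\rceil}$. A sequence of codes $\{f_n\}$ is \emph{universal} if it does not depend on $P$. Logarithms are to base $2$, and
\[
H(Q)=-\sum_{a\in A}Q(a)\log Q(a),\qquad D(Q\|P)=\sum_{a\in A}Q(a)\log\frac{Q(a)}{P(a)}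
\]
are the entropy and the relative entropy.

Fix $\delta>0$. We ask for the smallest threshold $\tau$ such that the codeword has length at least $\tau$ with probability at most $2^{-n\delta}$. The first-order answer comes from counting. The strings with empirical distribution $q$ number about $2^{nH(q)}$ and have total probability about $2^{-nD(q\|P)}$. Those with $D(q\|P)<\delta$ are too probable to be given long codewords, so $\tau/n$ should be close to the largest value of $H(q)$ subject to $D(q\|P)\le\delta$. If the uniform p.m.f.\ $U_A$ satisfies the constraint, this value is $\log m$ and there is nothing to gain at first order. We therefore work in the class $\mathcal P_\delta$ of p.m.f.s $P$ of full support with $D(U_A\|P)>\delta$.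

For $P$ of full support and $\alpha\ge0$ the \emph{tilted} p.m.f.\ is $P_\alpha(a)=P(a)^\alpha/Z_\alpha$ with $Z_\alpha=\sum_{a}P(a)^\alpha$. As $\alpha$ runs from $0$ to $1$, $P_\alpha$ moves from $U_A$ to $P$ and $D(P_\alpha\|P)$ decreases strictly from $D(U_A\|P)$ to $0$ (Lemma~\ref{lem:tilt}). So for $P\in\mathcal P_\delta$ there is a unique $\alpha^*=\alpha^*(P)\in(0,1)$ with $D(P_{\alpha^*}\|P)=\delta$; the dependence on $\delta$ is suppressed. We write $P^*=P_{\alpha^*}$. This is the maximizer of $H(q)$ under the constraint $D(q\|P)\le\delta$, see \eqref{eq:maximizer}, and $H(P^*)=(\alpha^*\delta+\log Z_{\alpha^*})/(1-\alpha^*)$.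

\subsection{The conjecture}

We quote two results from \cite{TGK}, which go beyond the first order.

\begin{theorem}[known source]\label{thm:known}
Let $P\in\mathcal P_\delta$. The smallest rate $R$ for which some one-to-one code $f_n$ achieves $\mathbb P(\ell(f_n(X^n))\ge nR)\le2^{-n\delta}$ equals
\[
H(P^*)-\frac1{2(1-\alpha^*)}\frac{\log n}n+O(1/n).
\]
\end{theorem}

\begin{theorem}[universal achievability]\label{thm:universal}
There is a universal sequence of one-to-one codes $\{f_n\}$ such that for every $P\in\mathcal P_\delta$ there is a rate $R^{\sf u}(n,\delta,P)$ with $\mathbb P(\ell(f_n(X^n))\ge nR^{\sf u}(n,\delta,P))\le2^{-n\delta}$ for all large $n$ and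
\[
R^{\sf u}(n,\delta,P)\le H(P^*)+\Big(\frac{m-2}2-\frac1{2(1-\alpha^*)}\Big)\frac{\log n}n+O(1/n),
\]
where the implied constant may depend on $P$ and $\delta$.
\end{theorem}

Thus universality costs at most $\frac{m-2}2\log n+O(1)$ bits, and it is conjectured in \cite{TGK} that the rate of Theorem~\ref{thm:universal} is optimal for one-to-one codes. The coefficient deserves a word. The source has $m-1$ free parameters and a block of length $n$ resolves each to precision $n^{-1/2}$, so one might guess that about $n^{(m-1)/2}$ distinguishable sources compete for the short codewords, at a cost of $\frac{m-1}2\log n$ bits. But two sources with different values of $H(P^*)$ care about codewords of different lengths, and by \eqref{eq:strings} all lengths below $L$ together cost no more than the length $L+1$ alone. Only sources on a common level set of $H(P^*)$ compete, and a level set has dimension $m-2$. This suggests that $\frac{m-2}2$ is the truth. For $m=2$ it is, since the price vanishes and a universal code is in particular a code for each known $P$, to which Theorem~\ref{thm:known}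 applies. For $m\ge3$ we read the conjecture in the precise form of Corollary~\ref{cor:conj} below.

\subsection{Results}

Let $\Lambda=\{y\in\mathbb R^A:\sum_ay(a)=1\}$, let $\lambda$ be the $(m-1)$-dimensional Lebesgue measure on $\Lambda$, and regard $\mathcal P_\delta$ as a subset of $\Lambda$. For $P\in\mathcal P_\delta$ and $s\in\mathbb R$ put
\[
\tau_{n,s}(P)=nH(P^*)+\Big(\frac{m-2}2-\frac1{2(1-\alpha^*)}\Big)\log n-s ,
\]
the threshold of Theorem~\ref{thm:universal} lowered by $s$ bits. The main result concerns a single code and bounds the set of sources at which it gains $s$ bits.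

\begin{theorem}\label{thm:main}
Let $m\ge2$, $\delta>0$, and let $\mathcal K\subset\mathcal P_\delta$ be compact. There are $C,N<\infty$, depending only on $\mathcal K,\delta,m$, such that for all $n\ge N$, all $s\in\mathbb R$ and all one-to-one codes $f:A^n\to\{0,1\}^*$, the set
\[
\mathcal G=\big\{P\in\mathcal K:\ \mathbb P\big(\ell(f(X^n))\ge\tau_{n,s}(P)\big)\le2^{-n\delta}\big\}
\]
satisfies $\lambda(\mathcal G)\le C\,2^{-s}$.
\end{theorem}

For sequences of codes this gives a converse of precision $O(1)$ at almost every source. Recall that a set is \emph{meager} if it is a countable union of nowhere dense sets.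

\begin{theorem}\label{thm:ae}
Let $\{f_n\}$ be any sequence of one-to-one codes, let $\omega_n\to\infty$, and let $(n_k)$ be any subsequence of the positive integers. The set of $P\in\mathcal P_\delta$ for which there are $K_P,N_P$ with
\[
\mathbb P\big(\ell(f_n(X^n))\ge\tau_{n,\omega_n}(P)+K_P\big)\le2^{-n\delta}\qquad\text{for all }n=n_k\ge N_P
\]
is Lebesgue-null and meager. Moreover, for every $\varepsilon>0$, for $\lambda$-almost every $P\in\mathcal P_\delta$ one has $\mathbb P\big(\ell(f_n(X^n))\ge\tau_{n,(1+\varepsilon)\log n}(P)\big)>2^{-n\delta}$ for all large $n$.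
\end{theorem}

\begin{corollary}[the conjecture]\label{cor:conj}
Let $m\ge3$, $\delta>0$ and $c<\frac{m-2}2$. There is no universal sequence of one-to-one codes $\{f_n\}$ such that for every $P\in\mathcal P_\delta$ there are $K_P<\infty$ and $N_P$ with
\[
\mathbb P\Big(\ell(f_n(X^n))\ge nH(P^*)+\Big(c-\frac1{2(1-\alpha^*)}\Big)\log n+K_P\Big)\le2^{-n\delta}\qquad\text{for all }n\ge N_P .
\]
\end{corollary}

Together with Theorems~\ref{thm:known} and~\ref{thm:universal}, this determines the universal rate up to $O(1/n)$: the price of universality is $\frac{m-2}2\log n+O(1)$ bits, in the sense of Theorem~\ref{thm:ae}. A converse of this kind must allow an exceptional set of sources, because a fixed code can be tailored to countably many of them at once.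

\begin{proposition}\label{prop:countable}
For every countable $S\subset\mathcal P_\delta$ there is one universal sequence $\{f_n\}$ such that for every $P\in\mathcal P_\delta$ there are $K_P,N_P$ with $\mathbb P(\ell(f_n(X^n))\ge\tau_{n,0}(P)+K_P)\le2^{-n\delta}$ for all $n\ge N_P$, and such that for every $P\in S$ the same holds with $\tau_{n,0}(P)$ replaced by the known-source threshold $nH(P^*)-\frac1{2(1-\alpha^*)}\log n$.
\end{proposition}

Finally, the size of the exceptional set in Theorem~\ref{thm:main} is of the right order.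

\begin{proposition}\label{prop:sharp}
Let $m\ge3$ and $P_0\in\mathcal P_\delta$. There are a compact neighborhood $\mathcal K\subset\mathcal P_\delta$ of $P_0$ and $c>0$ such that for every $s\ge0$ there are one-to-one codes $\{f_n\}$ with
\[
\lambda\big\{P\in\mathcal K:\ \mathbb P\big(\ell(f_n(X^n))\ge\tau_{n,s}(P)\big)\le2^{-n\delta}\big\}\ge c\,2^{-s}\qquad\text{for all large }n .
\]
\end{proposition}

Section~\ref{sec:tools} collects the tools, Section~\ref{sec:idea} shows the idea for $m=2$ and $m=3$, and Sections~\ref{sec:proof}--\ref{sec:sharp} contain the proofs.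

\section{Types, two identities and the tilting map}\label{sec:tools}

Let $V=\{v\in\mathbb R^A:\sum_av(a)=0\}$ be the direction space of $\Lambda$, with the Euclidean inner product $\langle\cdot,\cdot\rangle$ and norm $|\cdot|$. Let $B(y,r)$ be the closed ball in $\Lambda$ with center $y$ and radius $r$.

\subsection{Type classes}

An \emph{$n$-type} is a p.m.f.\ $q$ on $A$ with $nq(a)$ an integer for every $a$; there are at most $(n+1)^m$ of them. The type $q_x$ of $x\in A^n$ is its empirical distribution, and the \emph{type class} $T_q$ is the set of strings of type $q$. All strings in $T_q$ have the same probability $2^{-n(H(q)+D(q\|P))}$ under the product p.m.f.\ $P^n$, so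
\begin{equation}\label{eq:probtype}
P^n(T_q)=|T_q|\,2^{-nH(q)}\,2^{-nD(q\|P)} .
\end{equation}
Taking $P=q$ gives $|T_q|\le2^{nH(q)}$, and hence $P^n(T_q)\le2^{-nD(q\|P)}$. The $\log n$ terms require more precision. Apply Stirling's bounds $\sqrt{2\pi k}\,(k/e)^k\le k!\le e\sqrt k\,(k/e)^k$, valid for $k\ge1$, to $|T_q|=n!/\prod_{a:q(a)>0}(nq(a))!$. The factors $(k/e)^k$ combine to $2^{nH(q)}$. For a lower bound there are at most $m$ factors $e\sqrt{nq(a)}\le e\sqrt n$ in the denominator, so for every $n$-type $q$
\begin{equation}\label{eq:stirlinglow}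
|T_q|\ge c_1\,n^{-(m-1)/2}\,2^{nH(q)},\qquad c_1=\sqrt{2\pi}\,e^{-m}.
\end{equation}
If $q(a)\ge\eta>0$ for all $a$, there are exactly $m$ factors $\sqrt{2\pi nq(a)}\ge\sqrt{2\pi\eta n}$, so
\begin{equation}\label{eq:stirlingup}
|T_q|\le e\,(2\pi\eta)^{-m/2}\,n^{-(m-1)/2}\,2^{nH(q)} .
\end{equation}

Relative entropy is comparable to squared distance. If $q,Q$ are p.m.f.s and $Q(a)\ge\eta>0$ for all $a$, then
\begin{equation}\label{eq:quadratic}
\tfrac12|q-Q|^2\le D(q\|Q)\le\frac{\log e}\eta\,|q-Q|^2 .
\end{equation}
The lower bound follows from Pinsker's inequality $D(q\|Q)\ge\frac{\log e}2\big(\sum_a|q(a)-Q(a)|\big)^2$. For the upper bound put $v=q-Q\in V$; Jensen's inequality gives $D(q\|Q)\le\log\sum_aq(a)^2/Q(a)=\log\big(1+\sum_av(a)^2/Q(a)\big)$, and $\log(1+t)\le t\log e$.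

\subsection{Entropy and divergence seen from $P^*$}

By \eqref{eq:probtype}--\eqref{eq:stirlingup} the size and the probability of $T_q$ are governed by $H(q)$ and $D(q\|P)$. Around $P^*$ both have exact expansions with the same linear functional and the same remainder. For $P\in\mathcal P_\delta$ let $g_P\in V$ be the orthogonal projection on $V$ of the vector $(-\log P(a))_{a\in A}$. It is nonzero, because $P$ is not uniform.

\begin{lemma}\label{lem:identities}
Let $P\in\mathcal P_\delta$, $\alpha=\alpha^*(P)$, $Q=P^*$, $g=g_P$. For every p.m.f.\ $q$ on $A$,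
\begin{align}
H(q)&=H(Q)+\alpha\langle g,q-Q\rangle-D(q\|Q),\label{eq:idH}\\
D(q\|P)&=\delta+(1-\alpha)\langle g,q-Q\rangle+D(q\|Q).\label{eq:idD}
\end{align}
\end{lemma}

\begin{proof}
Let $v=q-Q$. Since $\log Q=\alpha\log P-\log Z_\alpha$ and $\sum_av(a)=0$, we have $-\sum v\log Q=\alpha\langle g,v\rangle$ and $\sum v\log(Q/P)=(1-\alpha)\langle g,v\rangle$. Now $H(q)=-\sum q\log Q-D(q\|Q)$ and $-\sum q\log Q=H(Q)-\sum v\log Q$, which is \eqref{eq:idH}. Likewise $D(q\|P)=D(q\|Q)+\sum q\log(Q/P)$ and $\sum q\log(Q/P)=D(Q\|P)+\sum v\log(Q/P)$, which is \eqref{eq:idD}.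
\end{proof}

Eliminating the linear term gives
\begin{equation}\label{eq:maximizer}
(1-\alpha)\big(H(Q)-H(q)\big)=\alpha\big(\delta-D(q\|P)\big)+D(q\|Q),
\end{equation}
so $D(q\|P)\le\delta$ forces $H(q)\le H(P^*)$, with equality only at $q=P^*$.

\subsection{The map $P\mapsto P^*$}

The types that matter for a source $P$ lie near $P^*$, so $P^*$ is the convenient coordinate on $\mathcal P_\delta$. To transfer bounds on Lebesgue measure we need the change of coordinates to be a diffeomorphism. Let $\Omega\subset\Lambda$ be the open set of nonuniform p.m.f.s of full support. The set $\mathcal P_\delta\subset\Omega$ is open, since $D(U_A\|P)=-\log m-\frac1m\sum_a\log P(a)$ is continuous, and nonempty, since this quantity tends to infinity as some $P(a)\to0$.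

\begin{lemma}\label{lem:tilt}
\textup{(a)} For $P\in\Omega$ the function $\alpha\mapsto D(P_\alpha\|P)$ decreases strictly on $[0,1]$ from $D(U_A\|P)$ to $0$.

\textup{(b)} The function $\alpha^*$ is $C^1$ on $\mathcal P_\delta$. The map $\Psi(P)=P^*$ is a bijection from $\mathcal P_\delta$ onto $\Omega$, and $\Psi$ and $\Psi^{-1}$ are $C^1$. The function $\beta(Q)=1/\alpha^*(\Psi^{-1}(Q))>1$ is $C^1$ on $\Omega$.
\end{lemma}

\begin{proof}
For $R\in\Omega$ and $t\ge0$ let $Z_t(R)=\sum_aR(a)^t$ and $\mu_t(R)=\sum_aR_t(a)\log R(a)$. Differentiation gives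
\[
\frac d{dt}\log Z_t(R)=\mu_t(R),\qquad\frac d{dt}\mu_t(R)=(\ln2)\operatorname{Var}_{R_t}(\log R)>0,
\]
the variance being positive because $R$ is not uniform and $R_t$ has full support.

(a) From $D(P_\alpha\|P)=(\alpha-1)\mu_\alpha(P)-\log Z_\alpha(P)$ we get $\frac d{d\alpha}D(P_\alpha\|P)=-(1-\alpha)(\ln2)\operatorname{Var}_{P_\alpha}(\log P)<0$ for $\alpha<1$, and $P_0=U_A$, $P_1=P$.

(b) The function $(\alpha,P)\mapsto D(P_\alpha\|P)$ is smooth on $(0,1)\times\Omega$ with nonzero $\alpha$-derivative, so $\alpha^*$, and with it $\Psi$, is $C^1$ by the implicit function theorem. A tilt of a nonuniform p.m.f.\ with positive exponent is nonuniform, so $\Psi(\mathcal P_\delta)\subset\Omega$.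

Fix $Q\in\Omega$. Since $(P_\alpha)_{1/\alpha}=P$, any preimage of $Q$ has the form $Q_b$ with $b>1$ and $D(Q\|Q_b)=\delta$. Consider $\phi(b)=D(Q\|Q_b)=(b-1)H(Q)+\log Z_b(Q)$. It vanishes at $b=1$, and $\phi'(b)=\mu_b(Q)-\mu_1(Q)>0$ for $b>1$, because $H(Q)=-\mu_1(Q)$. Also $\phi(b)\ge-H(Q)+b\,(H(Q)+\log\max Q)\to\infty$, because $H(Q)$ is the $Q$-average of the nonconstant function $-\log Q\ge-\log\max Q$, so that $H(Q)+\log\max Q>0$. Hence there is exactly one $b=b(Q)>1$ with $\phi(b)=\delta$, it is a $C^1$ function of $Q$ by the implicit function theorem, and $\Psi$ is injective. Conversely let $P=Q_{b(Q)}$. Then $P_{1/b(Q)}=Q$, and (a) gives $D(U_A\|P)>D(P_{1/b(Q)}\|P)=\delta$. So $P\in\mathcal P_\delta$, $\alpha^*(P)=1/b(Q)$ and $\Psi(P)=Q$. Thus $\Psi^{-1}(Q)=Q_{b(Q)}$ is $C^1$ and $\beta=b$.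
\end{proof}

The Jacobian determinant of $\Psi^{-1}$ is continuous and, since $\Psi$ is also $C^1$, nowhere zero. By the change of variables formula, for every compact $\mathcal L\subset\Omega$ there is $J<\infty$ with
\begin{equation}\label{eq:jacobian}
J^{-1}\lambda(S)\le\lambda(\Psi^{-1}(S))\le J\lambda(S)\qquad\text{for all Borel }S\subset\mathcal L .
\end{equation}
For $Q\in\Omega$ and $v\in V$ the directional derivative of the entropy is $-\sum_av(a)(\log Q(a)+\log e)=-\sum_av(a)\log Q(a)$. So the gradient $\nabla H(Q)\in V$ of $H$ on $\Lambda$ is the projection of $-\log Q$ on $V$; it does not vanish on $\Omega$, and $\nabla H(P^*)=\alpha^*g_P$.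

\section{The idea for two and three letters}\label{sec:idea}

Nothing in this section is used later.

\subsection{Two letters: one critical type}

Let $A=\{0,1\}$, $P(1)=p<\frac12$, $Q=P^*$, $Q(1)=p^*$, $\alpha=\alpha^*$, and $L=\log\frac{1-p}p>0$. For the type $q$ with $q(1)=k/n$ we have $n\langle g_P,q-Q\rangle=(k-np^*)L$. The class of a type at $Q$ itself has probability of order $n^{-1/2}2^{-n\delta}$, which a code can afford to sacrifice. To find a class that it cannot sacrifice we move toward $P$ until the factor $n^{-1/2}$ is recovered. Put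
\[
b=\frac{\frac12\log n+\kappa}{1-\alpha},\qquad k=\lfloor np^*-b/L\rfloor,
\]
with the constant $\kappa$ defined by $c_12^{\kappa-1}=2$. Then $-b-L<n\langle g_P,q-Q\rangle\le-b$ and $|q-Q|=O(n^{-1}\log n)$, so $nD(q\|Q)\le1$ for large $n$ by \eqref{eq:quadratic}. Now \eqref{eq:idD} gives $nD(q\|P)\le n\delta-\frac12\log n-\kappa+1$, and \eqref{eq:probtype} and \eqref{eq:stirlinglow} give $P^n(T_q)\ge c_12^{\kappa-1}2^{-n\delta}=2\cdot2^{-n\delta}$.

Suppose that $\mathbb P(\ell(f(X^n))\ge\tau)\le2^{-n\delta}$. The strings of $T_q$ are equally likely, so at least half of them have codewords shorter than $\tau$, and $|T_q|/2\le2^{\tau+1}$ by \eqref{eq:strings}. By \eqref{eq:stirlinglow} and \eqref{eq:idH},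
\[
\tau\ge nH(q)-\tfrac12\log n-O(1)\ge nH(Q)-\alpha b-\tfrac12\log n-O(1)=nH(Q)-\frac{\log n}{2(1-\alpha)}-O(1).
\]
This is the lower bound in Theorem~\ref{thm:known}, and it explains the coefficient: $\frac12\log n$ comes from the size of the class and $\frac\alpha{2(1-\alpha)}\log n$ from the shift by $b$. Note that the first inequality, which compares $\tau$ with the entropy of the type $q$, does not involve $\alpha$. On the segment of binary p.m.f.s a value of $H$ is taken at most twice, so essentially only $P$ and its mirror image compete for codewords of a given length.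

\subsection{Three letters: competition along a level curve}

For $m=3$ a class near $Q=P^*$ has probability of order $n^{-1}2^{-nD(q\|P)}$. But now the line through $Q-\frac b{n|g_P|^2}g_P$ orthogonal to $g_P$ carries many types with the same linear term $n\langle g_P,q-Q\rangle=-b+O(1)$. As long as $|q-Q|\le n^{-1/2}$ the remainder $nD(q\|Q)$ in Lemma~\ref{lem:identities} is bounded, so we obtain about $\sqrt n$ \emph{critical types}, each with $nH(q)=nH(Q)-\alpha b+O(1)$ and probability at least $c\,2^\kappa n^{-1/2}2^{-n\delta}$. For large $\kappa$ their total probability exceeds $2\cdot2^{-n\delta}$, so a code that meets the threshold $\tau_{n,s}(P)$ must give codewords shorter than $\tau_{n,s}(P)$ to a fixed fraction of their strings. In terms of the type,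
\[
\tau_{n,s}(P)=nH(q)+\alpha b+\Big(\frac12-\frac1{2(1-\alpha)}\Big)\log n-s+O(1)=nH(q)-s+O(1).
\]
Again $\alpha$ has canceled. Take $M$ sources at which the code gains $s$ bits, with disjoint sets of critical types, all of entropy $nH(q)=j+O(1)$. Each source claims at least $c\sqrt n\cdot n^{-1}2^j$ strings, all with codewords of length less than $j-s+O(1)$, and only $C2^{j-s}$ such codewords exist. Hence $M\le C\sqrt n\,2^{-s}$. The level curve $\{H=j/n\}$ has length of order $1$ and room for about $\sqrt n$ disjoint segments of length $n^{-1/2}$ (Figure~\ref{fig:band}), so only a fraction $C2^{-s}$ of them can be served.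

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw (0,0)--(6,0)--(3,5.196)--cycle;
\begin{scope}[shift={(3,1.732)}]
\fill[gray!25,even odd rule] (0,0) circle (1.28) (0,0) circle (1.16);
\foreach \a in {246,282,318,354,30,66,102,138,174}
  \draw[thick,gray,rotate=\a] (1.22,-0.3)--(1.22,0.3);
\draw[very thick,rotate=210] (1.22,-0.3)--(1.22,0.3);
\draw[dotted] (210:2.5)--(0,0);
\fill (0,0) circle (1.4pt) node[above right] {$U_A$};
\fill (210:0.9) circle (1.4pt) node[above] {$P^*$};
\fill (210:2.5) circle (1.4pt) node[above] {$P$};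
\draw[->] (-2.9,0.1) node[left] {critical types of $P$} -- (199:1.33);
\end{scope}
\end{tikzpicture}
\caption{The simplex of p.m.f.s on three letters (schematic). The shaded band, of width of order $1/n$, holds the roughly $n$ types with $nH(q)=j+O(1)$. The critical types of a source $P$ fill a segment of length $n^{-1/2}$ of the band, close to the tilted p.m.f.\ $P^*$ on the side of $P$. About $\sqrt n$ such segments fit into the band, and all compete for the codewords of length about $j$.}
\label{fig:band}
\end{figure}

For general $m$ a source has about $n^{(m-2)/2}$ critical types and a band has about $n^{m-2}$ types, each with about $n^{-(m-1)/2}2^j$ strings. Serving one source takes $n^{-1/2}2^j$ codewords, serving the band takes $n^{(m-3)/2}2^j$, and the ratio is $n^{(m-2)/2}$. The awkward part of the outline is the packing of sources with disjoint critical sets on a common level. The proof avoids it: we integrate over all sources and bound, for each type, the measure of the sources for which it is critical.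

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Fix a nonempty compact set $\mathcal K\subset\mathcal P_\delta$. For $P\in\mathcal K$ we abbreviate $\alpha=\alpha^*(P)$, $Q=P^*$, $g=g_P$. Constants depend only on $\mathcal K,\delta,m$, and ``$n$ large'' means $n\ge N$ with $N$ depending only on $\mathcal K,\delta,m$. By compactness and Lemma~\ref{lem:tilt} there are $a_1<1$, $\eta>0$ and $0<\gamma_0\le\gamma_1$ such that for all $P\in\mathcal K$
\[
\alpha\le a_1,\qquad\min_aQ(a)\ge\eta,\qquad\gamma_0\le|g|\le\gamma_1 .
\]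

\subsection{Critical types}

Put
\[
W=\sqrt m\,\gamma_1,\qquad C_1=\frac{\log e}\eta,\qquad C_2=W+C_1,\qquad c_2=(4m)^{-(m-2)},
\]
fix $\kappa\ge0$ with $c_1c_2\,2^{\kappa-C_2}\ge2$, and let $b_n(P)=(\frac12\log n+\kappa)/(1-\alpha)$. An $n$-type $q$ is \emph{critical} for $P$ if
\[
|q-Q|\le n^{-1/2}\qquad\text{and}\qquad\big|n\langle g,q-Q\rangle+b_n(P)\big|\le W ,
\]
and $\mathcal C_n(P)$ is the set of critical types. The first condition gives $0\le nD(q\|Q)\le C_1$ by \eqref{eq:quadratic}, so that the identities of Lemma~\ref{lem:identities} are linear up to bounded errors. The second prescribes the linear term; the tolerance $W$ is what rounding a point of $\Lambda$ to an $n$-type may cost.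

\begin{lemma}[critical types are numerous]\label{lem:many}
For $n$ large and every $P\in\mathcal K$, $|\mathcal C_n(P)|\ge c_2\,n^{(m-2)/2}$.
\end{lemma}

\begin{proof}
We place a grid on the affine subspace where the linear term equals $-b_n=-b_n(P)$ exactly, coarse enough to survive rounding. Let $e_1,\dots,e_{m-2}$ be an orthonormal basis of $V\cap g^\perp$ and consider the points
\[
y=Q-\frac{b_n}{n|g|^2}\,g+\frac{2\sqrt m}n\sum_{i=1}^{m-2}k_ie_i,\qquad k_i\in\mathbb Z,\quad|k_i|\le\frac{\sqrt n}{4m}.
\]
Since $2\lfloor t\rfloor+1\ge t$ for $t\ge0$, there are at least $(\sqrt n/(4m))^{m-2}=c_2n^{(m-2)/2}$ of them. They lie in $\Lambda$, their mutual distances are at least $2\sqrt m/n$, and $n\langle g,y-Q\rangle=-b_n$. The last sum contributes at most $\frac{2\sqrt m}n\cdot\sqrt m\cdot\frac{\sqrt n}{4m}=\frac12n^{-1/2}$ to $|y-Q|$, and $b_n\le(\frac12\log n+\kappa)/(1-a_1)$, so for $n$ large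
\[
|y-Q|\le\frac{b_n}{n\gamma_0}+\tfrac12n^{-1/2}\le\tfrac34n^{-1/2}<\eta .
\]
In particular every $y$ has positive coordinates.

Round $y$ as follows. The fractional parts of the numbers $ny(a)$ add up to an integer $i$, which does not exceed the number of positive fractional parts. Take the integer parts and add $1$ to $i$ of the coordinates with positive fractional part. This gives an $n$-type $q$ with $|q(a)-y(a)|<1/n$ for all $a$, so $|q-y|<\sqrt m/n$. Different points $y$ give different types, since their distance is at least $2\sqrt m/n$. For $n\ge16m$ we have $\sqrt m/n\le\frac14n^{-1/2}$, hence $|q-Q|\le n^{-1/2}$. Finally $|n\langle g,q-Q\rangle+b_n|=n|\langle g,q-y\rangle|\le\gamma_1\sqrt m=W$.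
\end{proof}

\begin{lemma}[entropy and probability]\label{lem:critical}
For $P\in\mathcal K$ and $q\in\mathcal C_n(P)$,
\begin{align}
\big|nH(q)-nH(Q)+\alpha b_n(P)\big|&\le C_2,\label{eq:critH}\\
P^n(T_q)&\ge\frac2{c_2}\,n^{-(m-2)/2}\,2^{-n\delta}.\label{eq:critP}
\end{align}
\end{lemma}

\begin{proof}
By \eqref{eq:idH} the expression in \eqref{eq:critH} equals $|\alpha(n\langle g,q-Q\rangle+b_n)-nD(q\|Q)|\le W+C_1$. By \eqref{eq:idD}, $nD(q\|P)\le n\delta+(1-\alpha)(W-b_n)+C_1\le n\delta-\frac12\log n-\kappa+C_2$. With \eqref{eq:probtype} and \eqref{eq:stirlinglow} this gives $P^n(T_q)\ge c_12^{\kappa-C_2}n^{-(m-2)/2}2^{-n\delta}$, and $c_12^{\kappa-C_2}\ge2/c_2$ by the choice of $\kappa$.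
\end{proof}

\subsection{A set of strings that does not depend on the source}

Fix $n$ large, $s\in\mathbb R$ and a code $f$, and let $\mathcal G$ be as in the theorem. It is a Borel set, because $\mathbb P(\ell(f(X^n))\ge\tau_{n,s}(P))=\sum_xP^n(x)\mathbf 1\{\ell(f(x))\ge\tau_{n,s}(P)\}$ is a finite sum of Borel functions of $P$. The defining condition of $\mathcal G$ uses a different threshold for each $P$, which prevents a comparison between sources. We replace it by a condition on the string alone. Let
\[
E=\Big\{x\in A^n:\ \ell(f(x))<nH(q_x)+\tfrac{m-3}2\log n+C_3-s\Big\},\qquad C_3=C_2+\frac{a_1\kappa}{1-a_1}.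
\]

\begin{lemma}[demand]\label{lem:demand}
For every $P\in\mathcal G$,
\[
\sum_{x\in E}\frac{\mathbf 1\{q_x\in\mathcal C_n(P)\}}{|T_{q_x}|}\ge\frac{c_2}2\,n^{(m-2)/2}.
\]
\end{lemma}

\begin{proof}
For $q\in\mathcal C_n(P)$ let $\varphi(q)$ be the fraction of strings $x\in T_q$ with $\ell(f(x))\ge\tau_{n,s}(P)$. The strings of $T_q$ are equally likely, so $2^{-n\delta}\ge\sum_{q\in\mathcal C_n(P)}\varphi(q)P^n(T_q)$, and \eqref{eq:critP} gives $\sum_q\varphi(q)\le\frac{c_2}2n^{(m-2)/2}$. With Lemma~\ref{lem:many},
\begin{equation}\label{eq:short}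
\sum_{q\in\mathcal C_n(P)}(1-\varphi(q))\ge\frac{c_2}2\,n^{(m-2)/2}.
\end{equation}
The left side is the sum of $1/|T_{q_x}|$ over the strings $x$ with $q_x\in\mathcal C_n(P)$ and $\ell(f(x))<\tau_{n,s}(P)$, so it suffices to show that such $x$ lie in $E$. By \eqref{eq:critH},
\begin{equation}\label{eq:level}
nH(Q)\le nH(q_x)+\alpha b_n+C_2\le nH(q_x)+\frac\alpha{2(1-\alpha)}\log n+C_3,
\end{equation}
where we used $\frac{\alpha\kappa}{1-\alpha}\le\frac{a_1\kappa}{1-a_1}$. Inserting this in the definition of $\tau_{n,s}(P)$ and using
\[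
\frac{m-2}2-\frac1{2(1-\alpha)}+\frac\alpha{2(1-\alpha)}=\frac{m-3}2
\]
we get $\tau_{n,s}(P)\le nH(q_x)+\frac{m-3}2\log n+C_3-s$.
\end{proof}

Each string is weighted by $1/|T_{q_x}|$, so these sums count type classes, with fractions of classes allowed. The next lemma bounds how many classes $E$ can contain in total. It is the only place where injectivity of $f$ is used.

\begin{lemma}[supply]\label{lem:supply}
$\displaystyle\sum_{x\in E}\frac1{|T_{q_x}|}\le C_4\,2^{-s}\,n^{m-1}$, where $C_4=(1+\log m)\,2^{2+C_3}/c_1$.
\end{lemma}

\begin{proof}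
Group the strings by the level $j=\lfloor nH(q_x)\rfloor$, an integer with $0\le j\le n\log m$. A string of $E$ on level $j$ has a codeword of length less than $j+1+\frac{m-3}2\log n+C_3-s$. By injectivity and \eqref{eq:strings} there are at most $2^{j+2+C_3-s}n^{(m-3)/2}$ such strings, and by \eqref{eq:stirlinglow} each has $1/|T_{q_x}|\le2^{-j}n^{(m-1)/2}/c_1$. So each level contributes at most $2^{2+C_3-s}n^{m-2}/c_1$, and there are at most $n\log m+1\le(1+\log m)n$ levels.
\end{proof}

\subsection{A type is critical for few sources}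

It remains to limit how many sources can share a string of $E$. The condition $|q-P^*|\le n^{-1/2}$ alone confines $P^*$ to a ball of volume of order $n^{-(m-1)/2}$, which is too large by a factor $\sqrt n$. The missing factor comes from \eqref{eq:critH}, which fixes $H(P^*)$ to precision $1/n$, but only after a correction $\alpha b_n(P)/n$ that depends on $P$ and is of the larger order $n^{-1}\log n$. The remedy is to absorb the correction into the function whose level sets we consider. It is a $C^1$ function of $P^*$ multiplied by a small factor, so it hardly changes the gradient.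

\begin{lemma}[sharing]\label{lem:sharing}
There is $C_5<\infty$ such that for $n$ large and every $n$-type $q$,
\[
\lambda\{P\in\mathcal K:\ q\in\mathcal C_n(P)\}\le C_5\,n^{-m/2}.
\]
\end{lemma}

\begin{proof}
The set in question is closed, since $\alpha^*$, $P^*$ and $g_P$ are continuous in $P$. Let $h=1/(\beta-1)$, with $\beta$ from Lemma~\ref{lem:tilt}. It is $C^1$ on $\Omega$, and $h(P^*)=\alpha/(1-\alpha)$, so that $\alpha b_n(P)=h(P^*)(\frac12\log n+\kappa)$. Define on $\Omega$
\[
\Phi_n=H-\frac{\frac12\log n+\kappa}n\,h .
\]
If $q\in\mathcal C_n(P)$, then by \eqref{eq:critH} the point $P^*$ lies in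
\[
S_q=\big\{Q\in\Psi(\mathcal K):\ |Q-q|\le n^{-1/2},\ |\Phi_n(Q)-H(q)|\le C_2/n\big\},
\]
and by \eqref{eq:jacobian} with $\mathcal L=\Psi(\mathcal K)$ it suffices to show $\lambda(S_q)=O(n^{-m/2})$ uniformly in $q$.

Choose $r>0$ such that the closed $r$-neighborhood $\mathcal K'$ of $\Psi(\mathcal K)$ in $\Lambda$ is contained in $\Omega$. Let $M$ bound $|\nabla h|$ and the norm of the derivative of $\nabla H$ on the compact set $\mathcal K'$, and let $\theta=\min_{\Psi(\mathcal K)}|\nabla H|>0$. Suppose $S_q\ne\varnothing$ and pick $Q_1\in S_q$. Then $S_q\subset\mathcal B:=B(Q_1,2n^{-1/2})$, and $\mathcal B\subset\mathcal K'$ once $2n^{-1/2}\le r$. Let $e=\nabla H(Q_1)/|\nabla H(Q_1)|$. For $Q\in\mathcal B$,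
\[
\partial_e\Phi_n(Q)\ge|\nabla H(Q_1)|-2Mn^{-1/2}-M\,\frac{\frac12\log n+\kappa}n\ge\frac\theta2
\]
for $n$ large, independently of $q$ and $Q_1$. A line parallel to $e$ meets the convex set $\mathcal B$ in a segment, along which $\Phi_n$ increases at rate at least $\theta/2$. On $S_q$ the values of $\Phi_n$ lie in an interval of length $2C_2/n$, so the line meets $S_q$ in a set of length at most $4C_2/(\theta n)$. The lines that meet $\mathcal B$ are parametrized by an $(m-2)$-dimensional ball of radius $2n^{-1/2}$ (a single point if $m=2$). By Fubini's theorem $\lambda(S_q)=O(n^{-1}\cdot n^{-(m-2)/2})$.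
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Integrate the inequality of Lemma~\ref{lem:demand} over $\mathcal G$. Since $E$ does not depend on $P$, the finite sum and the integral can be exchanged, and Lemmas~\ref{lem:sharing} and~\ref{lem:supply} give
\[
\frac{c_2}2\,n^{\frac{m-2}2}\lambda(\mathcal G)\le\sum_{x\in E}\frac{\lambda\{P\in\mathcal K:q_x\in\mathcal C_n(P)\}}{|T_{q_x}|}\le C_4C_5\,2^{-s}\,n^{m-1-\frac m2}=C_4C_5\,2^{-s}\,n^{\frac{m-2}2}.
\]
Hence $\lambda(\mathcal G)\le C2^{-s}$ with $C=2C_4C_5/c_2$.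
\end{proof}

Compactness of $\mathcal K$ enters only through the uniformity of the constants. The bounds $|g|\ge\gamma_0$ and $|\nabla H|\ge\theta$ keep us away from the uniform p.m.f., where $\nabla H=0$ and the slicing in Lemma~\ref{lem:sharing} breaks down. The bound $Q\ge\eta$ gives the upper estimate in \eqref{eq:quadratic}, and $\alpha\le a_1$ keeps the shift $b_n$ of order $\log n$.

\begin{remark}[a single source]\label{rem:single}
Without integration the argument bounds the gain at one source. If $P\in\mathcal G$ and $n\ge N$, then by \eqref{eq:short}, \eqref{eq:stirlinglow} and \eqref{eq:level} at least $\frac12c_1c_22^{-C_3}\,2^{nH(Q)}n^{-1/(2(1-\alpha))}$ strings have codewords shorter than $\tau_{n,s}(P)$, while \eqref{eq:strings} allows at most $2^{\tau_{n,s}(P)+1}=2^{1-s}\,n^{(m-2)/2}\,2^{nH(Q)}n^{-1/(2(1-\alpha))}$. So $\mathcal G$ is empty once $s>\frac{m-2}2\log n+C_3+\log\frac4{c_1c_2}$. For $m=2$ it is empty when $s$ exceeds a constant, so Proposition~\ref{prop:sharp} fails for $m=2$. For $m\ge3$ we see that ``large $n$'' in that proposition must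 depend on $s$.
\end{remark}

\section{Sequences of codes}\label{sec:sequences}

\begin{proof}[Proof of Theorem~\ref{thm:ae}]
To obtain meagerness we cover the set by closed sets, and for this a strict inequality inside the probability is convenient. For integers $K$ and $N'$ let $F_{K,N'}$ be the set of $P\in\mathcal P_\delta$ with
\[
\pi_n(P):=\mathbb P\big(\ell(f_n(X^n))>\tau_{n,\omega_n}(P)+K\big)\le2^{-n\delta}\qquad\text{for all }n=n_k\ge N' .
\]
Raising $K_P$ to an integer and replacing $\ge$ by $>$ can only decrease the probability, so the set in the theorem is contained in the countable union of the $F_{K,N'}$.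

Each $F_{K,N'}$ is closed in $\mathcal P_\delta$. Indeed, let $P_j\to P$ in $\mathcal P_\delta$. Since $\tau_{n,\omega_n}$ is continuous and $A^n$ is finite, every $x$ with $\ell(f_n(x))>\tau_{n,\omega_n}(P)+K$ satisfies the same inequality at $P_j$ for large $j$. Hence $\pi_n(P)\le\liminf_j\pi_n(P_j)$, and the sets $\{\pi_n\le2^{-n\delta}\}$ are closed.

Each $F_{K,N'}$ is null. Let $\mathcal K\subset\mathcal P_\delta$ be compact and $P\in F_{K,N'}\cap\mathcal K$. Since $\tau_{n,\omega_n-K-1}=\tau_{n,\omega_n}+K+1$, we have $\mathbb P(\ell(f_n(X^n))\ge\tau_{n,\omega_n-K-1}(P))\le\pi_n(P)\le2^{-n\delta}$ for all $n=n_k\ge N'$. Theorem~\ref{thm:main} gives $\lambda(F_{K,N'}\cap\mathcal K)\le C2^{-\omega_n+K+1}$ for all large $n=n_k$, and the right side tends to $0$. The open set $\mathcal P_\delta$ is a countable union of closed balls, so $\lambda(F_{K,N'})=0$. A closed null set has empty interior and is therefore nowhere dense. This proves the first assertion.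

For the second, let $\mathcal G_n\subset\mathcal K$ be the set of Theorem~\ref{thm:main} for $f_n$ and $s=(1+\varepsilon)\log n$. Then $\lambda(\mathcal G_n)\le Cn^{-1-\varepsilon}$ for $n\ge N$, which is summable. By the Borel--Cantelli lemma almost every $P\in\mathcal K$ lies in finitely many $\mathcal G_n$, and countably many $\mathcal K$ cover $\mathcal P_\delta$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:conj}]
Put $\omega_n=(\frac{m-2}2-c)\log n\to\infty$ and $n_k=k$. The threshold in the corollary is $\tau_{n,\omega_n}(P)+K_P$. By Theorem~\ref{thm:ae} the sources for which $K_P,N_P$ exist form a null set, whereas $\mathcal P_\delta$ is open and nonempty and so has positive measure.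
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:countable}]
Let $f_n^{(0)}$ be the codes of Theorem~\ref{thm:universal}. Write $S=\{P_1,P_2,\dots\}$, a finite or infinite list, and let $f_n^{(k)}$ be codes for $P_k$ as in Theorem~\ref{thm:known}. Let $1^k0$ denote $k$ ones followed by a zero, and let $f_n(x)$ be a shortest string among the concatenations $1^k0f_n^{(k)}(x)$, $k\ge0$, with ties broken in favor of the smallest $k$. From $f_n(x)$ one reads off $k$ as the number of initial ones, then $f_n^{(k)}(x)$, then $x$; so $f_n$ is injective. It depends on $S$ and $\delta$ but not on the source. For every $k$ we have $\ell(f_n(x))\le k+1+\ell(f_n^{(k)}(x))$, so any threshold met by $f_n^{(k)}$ is met by $f_n$ after adding $k+1$. The case $k=0$ gives the first assertion, and for $P=P_k$ the index $k$ gives the second.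
\end{proof}

Since $S$ may be dense in $\mathcal P_\delta$, for $m\ge3$ the null and meager set of Theorem~\ref{thm:ae} can be dense, for instance when $\omega_n=\frac{m-2}2\log n$.

\section{Sharpness: proof of Proposition~\ref{prop:sharp}}\label{sec:sharp}

In the picture of Section~\ref{sec:idea}, a code gains $s$ bits on a level if it serves only a fraction $2^{-s}$ of the types there. To do so on all levels at once we favor a strip of relative width about $2^{-s}$ that crosses the level sets of $H$. The strip must be thin in a direction other than $\nabla H$, and such a direction exists exactly when $\dim V=m-1\ge2$.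

\subsection{Setup and a count of types}

Let $Q_0=P_0^*$, $e_0=\nabla H(Q_0)/|\nabla H(Q_0)|$, and let $u\in V$ be a unit vector orthogonal to $e_0$. By continuity there are $r,\eta,\theta>0$ such that $B(Q_0,2r)\subset\Omega$ and, on this ball, all coordinates are at least $\eta$ and $\partial_{e_0}H\ge\theta$. Let $\mathcal K=\Psi^{-1}(B(Q_0,r))$, a compact neighborhood of $P_0$ on which $0<a_0\le\alpha^*\le a_1<1$. Given $s\ge0$ put $t=s+t_0$, where the constant $t_0\ge0$ is chosen below. The letters $c,C,C_6,C_7$ denote positive constants that depend only on $m,\delta,P_0$ and the choices just made, and not on $s,t_0,n$ or $P\in\mathcal K$; ``$n$ large'' may depend on $t$ but not on $P$. Define the strip and its core,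
\begin{align*}
\mathcal A&=\{y\in B(Q_0,r):\ |\langle u,y-Q_0\rangle|\le r2^{-t}\},\\
\mathcal A'&=\{y\in B(Q_0,\tfrac r2):\ |\langle u,y-Q_0\rangle|\le\tfrac r22^{-t}\}.
\end{align*}

\begin{lemma}\label{lem:count}
Let $n$ be large and let $I$ be an interval of length at most $1/n$.

\textup{(a)} At most $Cn^{m-2}2^{-t}$ of the $n$-types $q\in\mathcal A$ have $H(q)\in I$.

\textup{(b)} For $Q\in B(Q_0,r)$ and every integer $k\ge0$, at most $C(k+1)^{m-2}n^{(m-2)/2}$ of the $n$-types $q\in B(Q_0,r)$ have $|q-Q|\le(k+1)n^{-1/2}$ and $H(q)\in I$.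
\end{lemma}

\begin{proof}
Let $Y\subset B(Q_0,r)$ and let $Y^+$ be its open $\frac1{2n}$-neighborhood in $\Lambda$, which lies in $B(Q_0,2r)$ when $\frac1{2n}\le r$. For distinct $n$-types $q,q'$ the vector $n(q-q')$ is a nonzero integer vector with coordinate sum $0$, so $|q-q'|\ge\sqrt2/n$. Hence the open balls of radius $\frac1{2n}$ about the $n$-types are disjoint, and each has volume $cn^{-(m-1)}$. As $|\nabla H|\le C$ on $B(Q_0,2r)$, the balls about the types $q\in Y$ with $H(q)\in I$ lie in $Y^+\cap H^{-1}(I^+)$, where $I^+\supset I$ is an interval of length $C/n$. Since $\partial_{e_0}H\ge\theta$ on the convex set $B(Q_0,2r)$, a line parallel to $e_0$ meets $Y^+\cap H^{-1}(I^+)$ in length at most $C/(\theta n)$. By Fubini's theorem the number of such types is at most $Cn^{m-2}\nu$, where $\nu$ is the $(m-2)$-dimensional volume of the projection of $Y^+$ along $e_0$.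

For (a) take $Y=\mathcal A$. The projection lies in a ball of radius $2r$ and, since $u\perp e_0$, its $u$-coordinate ranges over an interval of length at most $2r2^{-t}+\frac1n\le4r2^{-t}$ once $n\ge2^t/(2r)$. So $\nu\le C2^{-t}$. For (b) take $Y=B(Q_0,r)\cap B(Q,(k+1)n^{-1/2})$. The projection lies in a ball of radius $2(k+1)n^{-1/2}$, so $\nu\le C(k+1)^{m-2}n^{-(m-2)/2}$.
\end{proof}

\subsection{The code}

If $q_x\in\mathcal A$, list the strings with type in $\mathcal A$ in order of increasing $H(q_x)$, and let $f_n(x)$ be the bit $1$ followed by the $\rho$-th string of $\varnothing,0,1,00,\dots$, where $\rho\ge1$ is the rank of $x$ in the list; the $\rho$-th string has length $\lfloor\log\rho\rfloor$. If $\lfloor nH(q_x)\rfloor=j$, then Lemma~\ref{lem:count}(a) and \eqref{eq:stirlingup} give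
\[
\rho\le\sum_{i\le j}Cn^{m-2}2^{-t}\cdot n^{-(m-1)/2}2^{i+1}\le C\,2^j\,n^{(m-3)/2}\,2^{-t},
\]
so that
\begin{equation}\label{eq:lenA}
\ell(f_n(x))\le nH(q_x)+\tfrac{m-3}2\log n-t+C_6\qquad(q_x\in\mathcal A).
\end{equation}
If $q_x\notin\mathcal A$, let $f_n(x)$ be the bit $0$, then a description of $q_x$ in $\lceil m\log(n+1)\rceil$ bits, then the index of $x$ in $T_{q_x}$ in $\lceil\log|T_{q_x}|\rceil$ bits. Since $|T_q|\le2^{nH(q)}$,
\begin{equation}\label{eq:lenB}
\ell(f_n(x))\le nH(q_x)+m\log(n+1)+3\qquad(q_x\notin\mathcal A).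
\end{equation}
The first bit tells which rule was used and each rule is injective, so $f_n$ is one-to-one.

\subsection{The excess-length probability for sources in the core}

Let $P\in\mathcal K$ with $Q=P^*\in\mathcal A'$, and write $\alpha=\alpha^*(P)$, $g=g_P$. We split the event $\ell(f_n(X^n))\ge\tau_{n,s}(P)$ according to whether the type $q$ of $X^n$ lies in $\mathcal A$, and bound each part by $\frac122^{-n\delta}$.

\emph{Types in $\mathcal A$.} Here the estimate must be accurate up to a constant factor, which $t_0$ will then beat. By \eqref{eq:lenA} and the definition of $\tau_{n,s}$, the event forces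
\[
nH(q)\ge nH(Q)-\frac\alpha{2(1-\alpha)}\log n+t_0-C_6=nH(Q)-\alpha b,
\]
where $b=(\frac12\log n+\kappa)/(1-\alpha)$ and $\kappa=-\frac{1-\alpha}\alpha(t_0-C_6)$. This is the shift of Section~\ref{sec:proof} with a negative $\kappa$. We measure the height of $q$ above this level by
\[
\epsilon_q=\frac{nH(q)-nH(Q)+\alpha b}\alpha\ge0 .
\]
By \eqref{eq:idH}, $n\langle g,q-Q\rangle=\epsilon_q-b+nD(q\|Q)/\alpha$. Substituting in \eqref{eq:idD} and using $\frac{1-\alpha}\alpha+1=\frac1\alpha$,
\[
nD(q\|P)=n\delta-\tfrac12\log n-\kappa+(1-\alpha)\epsilon_q+\frac{nD(q\|Q)}\alpha .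
\]
Group the types by $i=\lfloor\epsilon_q\rfloor\ge0$ and $k=\lfloor\sqrt n\,|q-Q|\rfloor\ge0$. Fixing $i$ confines $H(q)$ to an interval of length $\alpha/n\le1/n$, so a group has at most $C(k+1)^{m-2}n^{(m-2)/2}$ types by Lemma~\ref{lem:count}(b). In the group, $nD(q\|Q)/\alpha\ge k^2/2$ by \eqref{eq:quadratic}, so \eqref{eq:probtype} and \eqref{eq:stirlingup} give $P^n(T_q)\le Cn^{-(m-2)/2}\,2^\kappa2^{-n\delta}\,2^{-(1-a_1)i-k^2/2}$. The powers of $n$ cancel, and this part has probability at most
\[
C\,2^\kappa2^{-n\delta}\sum_{i,k\ge0}(k+1)^{m-2}\,2^{-(1-a_1)i-k^2/2}=C_7\,2^\kappa2^{-n\delta}.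
\]
For $t_0\ge C_6$ we have $\kappa\le-\frac{1-a_1}{a_1}(t_0-C_6)$. As $C_6$ and $C_7$ do not depend on $t_0$, we can fix $t_0$ so that $C_72^\kappa\le\frac12$ for all $P\in\mathcal K$.

\emph{Types outside $\mathcal A$.} These are at a fixed distance from $Q$, so crude bounds suffice. If $|q-Q_0|>r$ then $|q-Q|>\frac r2$, and if $|\langle u,q-Q_0\rangle|>r2^{-t}$ then $|\langle u,q-Q\rangle|>\frac r22^{-t}$. In both cases $|q-Q|\ge d:=\frac r22^{-t}$. By \eqref{eq:lenB} the event forces $nH(q)\ge nH(Q)-a_0b'\ge nH(Q)-\alpha b'$ with
\[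
b'=\frac1{a_0}\Big(\frac{\log n}{2(1-a_1)}+m\log(n+1)+s+3\Big).
\]
Then \eqref{eq:idH} gives $n\langle g,q-Q\rangle\ge-b'+nD(q\|Q)/\alpha$, and \eqref{eq:idD} and \eqref{eq:quadratic} give $nD(q\|P)\ge n\delta-b'+nD(q\|Q)/\alpha\ge n\delta-b'+nd^2/2$. There are at most $(n+1)^m$ types and $P^n(T_q)\le2^{-nD(q\|P)}$, so this part has probability at most $(n+1)^m2^{b'-nd^2/2}2^{-n\delta}$. For fixed $s$ we have $b'=O(\log n)$ and $d>0$ fixed, both independent of $P$, so this is at most $\frac122^{-n\delta}$ for $n$ large.

Thus for $n$ large the set in Proposition~\ref{prop:sharp} contains $\Psi^{-1}(\mathcal A')$. Since $t\ge0$, the core $\mathcal A'$ contains all points $Q_0+w+\xi u$ with $w\in V$, $w\perp u$, $|w|\le\frac r4$ and $|\xi|\le\frac r42^{-t}$, so $\lambda(\mathcal A')\ge c2^{-t}$. By \eqref{eq:jacobian} with $\mathcal L=B(Q_0,r)$, $\lambda(\Psi^{-1}(\mathcal A'))\ge J^{-1}c\,2^{-t_0}2^{-s}$, and $J^{-1}c\,2^{-t_0}$ does not depend on $s$. This proves Proposition~\ref{prop:sharp}. \qed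

\begin{thebibliography}{1}

\bibitem{TGK}
Andreas Theocharous, Lampros Gavalakis, Ioannis Kontoyiannis,
\emph{Pragmatic lossless compression: Fundamental limits and universality},
arXiv:2501.10103 (2025).

\end{thebibliography}
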